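# A Borel subspace of the Hilbert cube that is not $\sigma$-homogeneous

Throughout we work in $\mathsf{ZF}+\mathsf{DC}$, except where $\mathsf{ZFC}$ is mentioned. *Space* means separable metrizable space. A space is *analytic* if it is a continuous image of a Polish space. *Zero-dimensional* means having a base of clopen sets; the empty space counts as zero-dimensional. A space is *countable-dimensional* if it is a countable union of zero-dimensional subspaces. By the decomposition theorem of dimension theory, a finite-dimensional space is a finite union of zero-dimensional subspaces, hence countable-dimensional. Subspaces and countable products of zero-dimensional spaces are zero-dimensional, and every zero-dimensional space embeds in $2^\omega$.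

## 1. Zero-dimensional Polish spaces are $\sigma$-homogeneous

**Definition.** A space $X$ is *homogeneous* if for all $x,y\in X$ there is a homeomorphism $h:X\to X$ with $h(x)=y$. It is *$\sigma$-homogeneous* if $X=\bigcup_{n\in\omega}X_n$ with each $X_n$ a homogeneous subspace of $X$.

For example, $[0,1]$ is not homogeneous, because removing an endpoint leaves it connected and removing an inner point does not. But $[0,1]=\{0\}\cup\{1\}\cup(0,1)$ is $\sigma$-homogeneous. Every countable space is $\sigma$-homogeneous, since singletons are homogeneous. The first case with content is also easy.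

**Proposition 1.1.** Every zero-dimensional Polish space $X$ is $\sigma$-homogeneous.

*Proof.* Fix a countable base of $X$ and let $U$ be the union of its countable members. Then $U$ is countable and open. Let $P=X\setminus U$, a closed, hence Polish, subspace. No nonempty open subset of $P$ is countable: if $B$ is basic and $B\cap P$ is nonempty and countable, then $B\subseteq (B\cap P)\cup U$ is countable, so $B\subseteq U$, a contradiction. If $P=\emptyset$, then $X$ is countable and we are done.

Otherwise let $D$ be a countable dense subset of $P$ and $N=P\setminus D$. This is a $G_\delta$ subset of $P$, so it is Polish; it is zero-dimensional; and it is nonempty and dense in $P$, since nonempty open subsets of $P$ are uncountable. Suppose a compact $K\subseteq N$ contained $V\cap N$ for some nonempty open $V\subseteq P$. Since $K$ is closed in $P$ and $V\cap N$ is dense in $V$, we get $V\subseteq K\subseteq N$. But $V$ meets $D$, a contradiction. So compact subsets of $N$ have empty interior in $N$. By the Alexandrov–Urysohn theorem, $N$ is homeomorphic to $\omega^\omega$, hence to the topological group $\mathbb Z^\omega$,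 and so it is homogeneous. Thus $X$ is the union of $N$ and the countably many singletons of $U\cup D$. $\square$

**Corollary 1.2.** Every countable-dimensional Polish space is $\sigma$-homogeneous.

*Proof.* Let $X=\bigcup_nZ_n$ with $Z_n$ zero-dimensional. Every zero-dimensional subspace of a space is contained in a zero-dimensional $G_\delta$ subspace (a textbook theorem). So we may take each $Z_n$ to be $G_\delta$, hence Polish, and apply Proposition 1.1. $\square$

What changes for an arbitrary analytic space? Claudio Agostini and Andrea Medini, in "Every finite-dimensional analytic space is $\sigma$-homogeneous", arXiv:2403.14378 (2024), consider complexity of the witnesses as well. There one has: every finite-dimensional analytic space is $\sigma$-homogeneous with analytic witnesses (each $X_n\in\mathbf\Sigma^1_1(X)$), and also with pairwise disjoint $\mathbf\Delta^1_2$ witnesses. So relaxing "Polish" to "analytic" does no harm in finite dimension. That leaves the dimension: *is every analytic space $\sigma$-homogeneous?* The above proof breaks at once, since a space that is not countable-dimensional has no decomposition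 into zero-dimensional pieces. Yet large dimension by itself is no obstruction: the Hilbert cube $H=[0,1]^\omega$ is not countable-dimensional, but it is homogeneous by Keller's theorem. A counterexample must have large dimension *and* very few partial homeomorphisms. There is one.

**Theorem A.** There is a Borel set $X\subseteq H$ such that every homogeneous subspace, and every $\sigma$-homogeneous subspace, of $X$ is zero-dimensional, while $X$ is not countable-dimensional. In particular the analytic space $X$ is not $\sigma$-homogeneous.

No restriction is placed on the complexity of the witnesses. The same space gives more.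

**Theorem B.** The same $X$ satisfies:

1. (Rigidity) If $A\subseteq X$ and $f:A\to X$ is a topological embedding, then $\{x\in A:f(x)\neq x\}$ is zero-dimensional.
2. (Movable subspaces) If $Y\subseteq X$ and every $y\in Y$ has a neighborhood $V$ in $Y$ and an embedding $f:V\to X$ with $f(y)\ne y$, then $Y$ is zero-dimensional.
3. (Classification) For analytic $A\subseteq X$ the following are equivalent: $A$ is $\sigma$-homogeneous; $A$ is zero-dimensional; $A$ is finite-dimensional; $A$ is countable-dimensional.
4. (Sharpness, in $\mathsf{ZFC}$) The least number of homogeneous subspaces covering $X$ is exactly $\aleph_1$.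

The argument does not decide whether a counterexample can be Polish or compact.

## 2. Points of the Hilbert cube as enumeration oracles

A continuous map is a computation with an oracle. To use this we say what it means to compute from a point of $H$.

**Enumeration reducibility.** Let $W_e$ be the $e$-th computably enumerable set and $D_u$ the $u$-th finite set. For $B\subseteq\omega$ put
$$W_e(B)=\{n:\exists u\,(\langle n,u\rangle\in W_e,\ D_u\subseteq B)\},$$
and let $A\le_eB$ mean $A=W_e(B)$ for some $e$. In words, a fixed procedure turns any enumeration of $B$ into an enumeration of $A$; only positive information about $B$ is used. The relation is transitive, and $A\oplus B=\{2n:n\in A\}\cup\{2n+1:n\in B\}$ is a least upper bound.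

**Reals.** For $z\in2^\omega$ let $G(z)=\{2n+z(n):n\in\omega\}$. Then $G(z)\le_eG(w)$ iff $z\le_Tw$. Indeed, a computation of $z(n)$ from $w$ uses finitely many values of $w$, that is, a finite subset of $G(w)$. Conversely, given $w$ we enumerate $G(z)$ and wait for $2n$ or $2n+1$ to appear.

**Points.** A *rational box* is a set $\{x\in H:a_i<x_i<b_i,\ i<k\}$ with rational $a_i<b_i$; negative $a_i$ and $b_i>1$ are allowed. A *closed rational box* is defined with $\le$ in place of $<$. Let $(B_n)$ be an effective enumeration of the rational boxes and $N(x)=\{n:x\in B_n\}$ for $x\in H$.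

If $z\in2^\omega$ is viewed as a point of $\{0,1\}^\omega\subseteq H$, then $N(z)\equiv_eG(z)$: membership of $z$ in a box depends on finitely many values $z(i)$, and $z(i)=1$ (or $0$) iff $z$ is in the box $\frac12<x_i<2$ (or $-1<x_i<\frac12$), where all earlier coordinates are restricted only to $(-1,2)$. So we may write $a\le b$ for $a,b\in H\cup2^\omega$, meaning $\le_e$ between the corresponding sets $N(\cdot)$ or $G(\cdot)$; likewise $a\oplus b$ for joins, and $\equiv$ for $\le$ in both directions. On reals, $\le$ is $\le_T$.

**Definition.** A point (or join) is *total* if it is $\equiv z$ for some $z\in2^\omega$. For $x\in H$ let $I(x)=\{z\in2^\omega:z\le x\}$.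

The set $I(x)$ is countable, because each $e$ gives at most one $z$ with $G(z)=W_e(N(x))$.

*Example.* The point $x=(t,0,0,\dots)$ is total. If $t$ is rational, then $N(x)$ is computably enumerable and $x\equiv0^\omega$. If $t$ is irrational, let $z$ be the characteristic function of $\{q\in\mathbb Q:q<t\}$. Both $q<t$ and $q>t$ are enumerated from $N(x)$ and $q=t$ never occurs, so $z\le x$; clearly $x\le z$. The same case distinction, made for finitely many coordinates, shows that every point with finitely many nonzero coordinates is total. With infinitely many coordinates it would have to be made infinitely often, and $N(x)$ need not tell which case we are in. Non-total points do exist; Section 7 builds them.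

**Lemma 2.1.** If $Y\subseteq H$ and $h:Y\to H$ is continuous, there is $p\in2^\omega$ with $h(x)\le x\oplus p$ for all $x\in Y$.

*Proof.* Let $p$ be the characteristic function of $P=\{\langle n,m\rangle:h(B_n\cap Y)\subseteq B_m\}$. For $x\in Y$ we have $m\in N(h(x))$ iff $\exists n\in N(x)$ with $\langle n,m\rangle\in P$: the implication from right to left is clear, the other is continuity. And $\langle n,m\rangle\in P$ is a positive fact about $G(p)$. $\square$

**Coding a real by a number.** Next we want points $x$ that are forced to be total once an oracle $p$ is added. Let $\rho(p)=\sum_ip(i)3^{-i-1}\in[0,\frac12]$ for $p\in2^\omega$.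

**Lemma 2.2.** From an enumeration of the rational intervals containing $\rho(p)$ one can enumerate $G(p)$, uniformly.

*Proof.* For $\sigma\in2^{i+1}$ put $J_\sigma=[\rho(\sigma0^\omega),\ \rho(\sigma0^\omega)+\frac12 3^{-i-1}]$. If $p\supseteq\sigma$, then $\rho(p)\in J_\sigma$, as the remaining terms add at most $\sum_{l>i}3^{-l-1}=\frac12 3^{-i-1}$. For distinct $\sigma,\tau\in2^{i+1}$ the numbers $\rho(\sigma0^\omega),\rho(\tau0^\omega)$ are multiples of $3^{-i-1}$, and they are different, since at the first difference $l$ the term $3^{-l-1}$ exceeds the sum $\frac12 3^{-l-1}$ of all later ones. So they differ by at least $3^{-i-1}$, and $J_\sigma,J_\tau$ are at distance at least $\frac12 3^{-i-1}$. Hence a rational interval containing $\rho(p)$ of length less than $\frac12 3^{-i-1}$ meets $J_\sigma$ for exactly one $\sigma\in2^{i+1}$, namely $\sigma=p|(i+1)$. Once it appears, enumerate $2i+\sigma(i)$. $\square$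

Let $Q_p=\{(\rho(p)+j)/k:j\in\mathbb Z,\ k\ge1\}$, a countable dense subset of $\mathbb R$. For $p=0^\omega$ this is $\mathbb Q$.

**Lemma 2.3.** Let $x\in H$, $p\in2^\omega$ and $p\not\le x$. Then (i) no coordinate $x_n$ lies in $Q_p$; (ii) $x\oplus p$ is total.

*Proof.* (i) If $x_n=(\rho(p)+j)/k$, then $\rho(p)=kx_n-j$, so $N(x)$ enumerates the rational intervals containing $\rho(p)$, and $p\le x$ by Lemma 2.2.

(ii) The case distinction "rational or irrational" of the example is replaced by comparison with $Q_p$, where by (i) equality never occurs. For all $n$ and $k\ge1$ the number $kx_n-\rho(p)$ is not an integer, so there is a unique integer $j=j(n,k)$ with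
$$j<kx_n-\rho(p)<j+1.\tag{2.1}$$
These strict inequalities are witnessed by rational bounds on $x_n$ and $\rho(p)$, so the graph of $j(\cdot,\cdot)$ is enumerable from $N(x)\oplus G(p)$. So is its complement: $(n,k,i)$ is in the complement iff $(n,k,i')$ is in the graph for some $i'\ne i$. Let $z\in2^\omega$ code $p$ together with the characteristic function of the graph. Then $z\le x\oplus p$.

Conversely $p\le z$. And $a<x_n<b$ iff for some $k\ge1$
$$a<\frac{\rho(p)+j(n,k)}k\quad\text{and}\quad\frac{\rho(p)+j(n,k)+1}k<b.\tag{2.2}$$
Indeed, by (2.1) $x_n$ lies strictly between the two fractions, whose distance is $1/k$; this gives the implication from right to left at once, and the other on choosing $1/k<\min(x_n-a,b-x_n)$. Condition (2.2) is enumerable from $z$. So $x\le z$, and $x\oplus p\equiv z$. $\square$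

**Definition.** $S\subseteq H$ is *small* if there is $p\in2^\omega$ with $p\not\le x$ for all $x\in S$.

**Lemma 2.4.** Subsets and countable unions of small sets are small. Singletons are small. Small sets are zero-dimensional.

*Proof.* Subsets are clear. If $p_n$ witnesses that $S_n$ is small (choose the $p_n$ by countable choice), let $p=\bigoplus_np_n$. If $p\le x$, then $p_n\le x$ for all $n$, so $x\notin\bigcup_nS_n$. For singletons: $I(x)$ is countable and $2^\omega$ is not. Finally, if $p$ witnesses that $S$ is small, then $S\subseteq([0,1]\setminus Q_p)^\omega$ by Lemma 2.3(i). Since $Q_p$ is dense, $[0,1]\setminus Q_p$ is zero-dimensional, and so is the power. $\square$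

*Example.* Every countable set is small. The set $2^\omega\subseteq H$ is zero-dimensional but not small, since $p\le p$ for every $p\in2^\omega$. So "small" is stronger than "zero-dimensional" in $H$.

## 3. Losing the oracle in Cantor space; rigidity at non-total points

**An attempt with reals.** Suppose first that all homeomorphisms, and their inverses, were computable. Then any set $X$ of pairwise inequivalent points would be rigid: from $f(x)\le x$ and $x\le f(x)$ we get $f(x)\equiv x$, hence $f(x)=x$. In truth Lemma 2.1 brings in an oracle $p$:
$$f(x)\le x\oplus p,\qquad x\le f(x)\oplus p.\tag{3.1}$$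
One can hope to ignore it at the points $x$ that compute $p$; the others form a small set. If $p\le x$, then indeed $f(x)\le x$. But from $x\le f(x)\oplus p$ we get $x\le f(x)$ only if $f(x)$ computes $p$ as well. In Cantor space that fails: for a noncomputable $p$, the homeomorphism $y\oplus p\mapsto y$ has oracle $p$, every $x=y\oplus p$ computes $p$, and $f(x)=y$ need not; if it does not, then $f(x)\not\equiv x$. And no uncountable zero-dimensional Polish space could be a counterexample, by Proposition 1.1.

**What non-totality buys.** If $p\not\le f(x)$, Lemma 2.3(ii) says that $f(x)\oplus p$ is *total*. But when $p\le x$, (3.1) gives $f(x)\oplus p\equiv x$. So if $x$ is not total, then $f(x)$ cannot lose the oracle. This is the idea of the proof. It remains to have enough non-total points, pairwise inequivalent, in a Borel way. Here is the target.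

**Proposition 3.1.** For every $c\in2^\omega$ there are a countable $I_c\subseteq2^\omega$ and a point $x_c\in H$ such that

* (P1) $c\in I_c$, and $I_c$ is closed under $\oplus$, $\le_T$-predecessors and the Turing jump;
* (P2) if $c\ne d$, then $I_c\neq I_d$;
* (P3) $I(x_c)=I_c$;
* (P4) the map $c\mapsto x_c$ is Borel.

Moreover no $x_c$ is total.

The last sentence follows from (P1) and (P3). If $x_c\equiv z\in2^\omega$, then $z\in I(x_c)=I_c$, so $z'\in I_c=I(x_c)$, and $z'\le x_c\le z$, that is, $z'\le_Tz$, which is impossible.

Sections 4–7 prove Proposition 3.1: (P1) and (P2) in Section 5, (P3) and (P4) in Section 7. **For the rest of this section we assume it**, and let $X=\{x_c:c\in2^\omega\}$.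

**Step 1: $X$ is Borel and not small.** If $x_c=x_d$, then $I_c=I(x_c)=I(x_d)=I_d$, so $c=d$. Thus $c\mapsto x_c$ is a Borel injection and $X$ is Borel in $H$ by the Luzin–Souslin theorem; in particular $X$ is analytic. For any $p\in2^\omega$ we have $p\in I_p=I(x_p)$, that is, $p\le x_p$. So no $p$ witnesses that $X$ is small.

**Step 2: partial homeomorphisms move only a small set.**

**Lemma 3.2 (Rigidity).** Let $A\subseteq X$ and let $f:A\to X$ be an embedding. Then $\{x\in A:f(x)\neq x\}$ is small.

*Proof.* Apply Lemma 2.1 to $f$ and to $f^{-1}:f[A]\to A$ and join the two oracles: there is $p$ with (3.1) for all $x\in A$. We show that $f(x)=x$ whenever $x\in A$ and $p\le x$; then $p$ witnesses smallness. Let $x=x_c$ and $f(x)=x_d$. We have $x_d\le x_c\oplus p\le x_c$. If $p\not\le x_d$, then $x_d\oplus p$ is total by Lemma 2.3(ii); since $x_d\oplus p\le x_c$ and $x_c\le x_d\oplus p$, the point $x_c$ would be total, contradicting Proposition 3.1. Hence $p\le x_d$, so $x_c\le x_d\oplus p\le x_d$. Thus $x_c\equiv x_d$, so $I_c=I(x_c)=I(x_d)=I_d$, and $c=d$ by (P2). $\square$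

**Step 3: local motion implies smallness.**

**Lemma 3.3.** If $Y\subseteq X$ and every $y\in Y$ has a neighborhood $V$ in $Y$ and an embedding $f:V\to X$ with $f(y)\ne y$, then $Y$ is small.

*Proof.* Shrinking $V$ and restricting $f$, we may take $V$ open in $Y$. The set $\{x\in V:f(x)\ne x\}$ is open in $Y$, contains $y$, and is small by Lemma 3.2. So $y\in B_n\cap Y$ for some $n$ such that $B_n\cap Y$ is small. There are only countably many such $n$, and Lemma 2.4 applies. $\square$

**Step 4: $\sigma$-homogeneous subspaces are small.** Let $Y\subseteq X$ be homogeneous. If $|Y|\le1$, it is small by Lemma 2.4. If $|Y|\ge2$, every $y\in Y$ is moved by some homeomorphism $h:Y\to Y$, so $Y$ is small by Lemma 3.3 with $V=Y$ and $f=h$. Hence a $\sigma$-homogeneous subspace of $X$, being a countable union of homogeneous ones, is small, and so zero-dimensional by Lemma 2.4. As $X$ is not small, $X$ is not $\sigma$-homogeneous.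

**Step 5: $X$ is not countable-dimensional.** By Step 1 it suffices to show:
$$\text{every countable-dimensional }A\subseteq X\text{ is small.}\tag{3.2}$$
By Lemma 2.4 we may assume that $A$ is zero-dimensional. Let $e:A\to\{0,1\}^\omega\subseteq H$ be an embedding, and, by Lemma 2.1 applied to $e$ and $e^{-1}$, let $p$ satisfy $e(x)\le x\oplus p$ and $x\le e(x)\oplus p$ for all $x\in A$. If $x\in A$ and $p\le x$, then $e(x)\oplus p\le x\oplus p\le x\le e(x)\oplus p$, so $x\equiv e(x)\oplus p$. This is total, since $e(x)$ and $p$ are reals, contradicting Proposition 3.1. So $p\not\le x$ for all $x\in A$.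

This proves Theorem A from Proposition 3.1. $\blacksquare$

## 4. Arithmetic ideals are not enough; generic reals

Write $z^{(k)}$ for the $k$-th Turing jump of $z$, $z^{(\omega)}=\bigoplus_kz^{(k)}$, $z^{[0]}=z$ and $z^{[n+1]}=(z^{[n]})^{(\omega)}$. We say that $y$ is *arithmetic in* $z$ if $y\le_Tz^{(k)}$ for some $k$. Then $y^{(m)}\le_Tz^{(k+m)}$ uniformly in $m$, so $y^{(\omega)}\le_Tz^{(\omega)}$. In particular $(z^{(k)})^{(\omega)}\equiv_Tz^{(\omega)}$. Also $a\le_Tb$ implies $a^{[n]}\le_Tb^{[n]}$.

**The obvious ideal.** The simplest candidate in Proposition 3.1 is $\mathrm{Ar}(c)=\{z:z\text{ is arithmetic in }c\}$. It satisfies (P1). But (P2) fails: if $d$ differs from $c$ in one bit, then $\mathrm{Ar}(c)=\mathrm{Ar}(d)$, and the proof of Lemma 3.2 stops at "$x_c\equiv x_d$". The direct repair would be to use only those $c$ in a Borel set $B$ meeting each class of arithmetic equivalence in exactly one point. There is no such $B$. If there were, let $b(c)$ be the element of $B$ equivalent to $c$. The map $b$ has a Borel graph, so it is Borel, and it is invariant under finite changes of $c$. A Borel set invariant under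 finite changes is meager or comeager: if it is comeager in one basic clopen set $[\sigma]$, then, flipping bits, it is comeager in all $[\tau]$ with $|\tau|=|\sigma|$. Apply this to $\{c:b(c)(n)=1\}$ for every $n$: $b$ is constant on a comeager set. That set would lie in one class, which is countable, a contradiction.

So instead of selecting $c$'s we make the ideal remember $c$. We add generic reals at levels indexed by $n\in\omega$, where level $n$ is visible at $c^{[n+1]}$ but not before, and we put level $n$ into the ideal exactly when $n\in c$.

**Definition.** Let $R$ be a computable infinite set of integers or of tuples of integers. $\mathrm{Fn}(R)$ is the set of finite partial functions $R\to2$, called conditions. A function $g:R\to2$ is *generic over* $b\in2^\omega$ if for every $S\subseteq\mathrm{Fn}(R)$ arithmetic in $b$, some finite $q\subseteq g$ lies in $S$ or has no extension in $S$.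

*Example.* If $g:\omega\to2$ is generic over $b$, then $111$ occurs in $g$ as a block: the set $S$ of conditions having $111$ as a block is computable and every condition has an extension in $S$, so some $q\subseteq g$ is in $S$.

Three simple facts. If $g$ is generic over $b$ and $a\le_Tb$, or just $a$ is arithmetic in $b$, then $g$ is generic over $a$. Genericity is invariant under computable bijections of the domain, so we may treat $g$ as a real. And *$g$ generic over $b$ is not arithmetic in $b$*: otherwise $S=\{q:q\not\subseteq g\}$ is arithmetic in $b$; no $q\subseteq g$ is in $S$, but every condition has an extension in $S$, since $R$ is infinite.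

**Forcing.** The purpose is to decide facts about $g$ from finite parts of $g$. Formulas are built with $\wedge,\neg$ and number quantifiers $\exists$ from atomic formulas for computable relations, for $b(m)=1$, and for $\dot g(m)=1$ ($m\in R$). The sets arithmetic in $b\oplus g$ are exactly those definable by such formulas. For $q\in\mathrm{Fn}(R)$ define:

* $q\Vdash$ an atomic sentence without $\dot g$ iff it is true; $q\Vdash\dot g(m)=1$ iff $q(m)=1$;
* $q\Vdash\psi\wedge\chi$ iff $q\Vdash\psi$ and $q\Vdash\chi$; $\ q\Vdash\exists i\,\psi(i)$ iff $q\Vdash\psi(i)$ for some $i$;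
* $q\Vdash\neg\psi$ iff no $q'\supseteq q$ forces $\psi$.

By induction on formulas we get:

1. For each $\psi$ the relation $q\Vdash\psi(\vec m)$ is arithmetic in $b$: atomic cases are computable from $b$, and each $\exists$ or $\neg$ costs at most one jump. Keeping track of the jumps, the relation is computable from $b^{(\omega)}$ uniformly in $\psi$.
2. If $q\Vdash\psi$ and $q'\supseteq q$, then $q'\Vdash\psi$. No $q$ forces both $\psi$ and $\neg\psi$.
3. (*Truth*) If $g$ is generic over $b$, then $\psi(g)$ holds iff some finite $q\subseteq g$ forces $\psi$.

For the truth of $\dot g(m)=1$ use $q=\{(m,1)\}$. For $\wedge$, if $q_1,q_2\subseteq g$ force the conjuncts, then $q_1\cup q_2$ forces both, by 2; the other direction and $\exists$ are immediate. For $\neg\psi$: if $\psi(g)$ fails, no $q\subseteq g$ lies in $\{q:q\Vdash\psi\}$, which is arithmetic in $b$; by genericity some $q\subseteq g$ has no extension in this set, that is, $q\Vdash\neg\psi$. Conversely, if $q\subseteq g$ forces $\neg\psi$ and $\psi(g)$ held, some $q'\subseteq g$ would force $\psi$, and $q\cup q'$ would force both.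

**Lemma 4.1.**

* (a) There is a generic $g(b):R\to2$ over $b$ with $g(b)\le_Tb^{(\omega)}$, via a fixed functional applied to $b^{(\omega)}$.
* (b) If $g$ is generic over $b$, then $(b\oplus g)^{(\omega)}\le_Tb^{(\omega)}\oplus g$.
* (c) If $g$ is generic over $b$, $a\le_Tb$, $y\le_Tb$ and $y$ is arithmetic in $a\oplus g$, then $y$ is arithmetic in $a$.
* (d) Let $R=R_0\sqcup R_1$ with $R_0,R_1$ computable and infinite, $G:R\to2$, $g_i=G|R_i$. If $G$ is generic over $b$, then $g_0$ is generic over $b$ and $g_1$ is generic over $b\oplus g_0$.
* (e) In the situation of (d), if $g_0$ is generic over $b$ and $g_1$ over $b\oplus g_0$, then $G=g_0\cup g_1$ is generic over $b$.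

*Proof.* (a) *We meet all sets $S$ one after the other.* The sets of conditions arithmetic in $b$ are among the $W_e^{b^{(k)}}$. At step $\langle k,e\rangle$, $b^{(k+1)}$ decides whether the current condition has an extension in $W_e^{b^{(k)}}$; if so, pass to the first one found. Then extend the condition to be defined at the next element of $R$. The union is generic and computed from $b^{(\omega)}$.

(b) *Deciding jumps by forcing.* "$m\in(b\oplus g)^{(k)}$" is expressed by a sentence $\psi_{k,m}$ computed from $(k,m)$. By truth, some finite $q\subseteq g$ forces $\psi_{k,m}$ or $\neg\psi_{k,m}$. Search for it, using $b^{(\omega)}$ for the forcing relation and $g$ for its finite parts.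

(c) *A generic adds no new element below $b$.* Let $\psi(i)$, with parameter $a$, define $y$: $y(i)=1$ iff $\psi(i)$ holds of $g$. We use forcing with parameter $a$; $g$ is generic over $a$. The set
$$S=\{q:\exists i\,(q\Vdash\psi(i)\text{ and }y(i)=0)\}$$
is arithmetic in $b$, as $a,y\le_Tb$. By truth no $q\subseteq g$ is in $S$. So some $\tau\subseteq g$ has no extension in $S$. Now $y(i)=1$ iff $\exists q\supseteq\tau$ with $q\Vdash\psi(i)$. If $y(i)=1$, some $q\subseteq g$ forces $\psi(i)$, and by 2 we may enlarge $q$ to contain $\tau$. Conversely, if $q\supseteq\tau$, $q\Vdash\psi(i)$ and $y(i)=0$, then $q\in S$ extends $\tau$, a contradiction. The right-hand side is arithmetic in $a$.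

(d) *Splitting a generic.* Identify conditions on $R$ with pairs $(p,q)\in\mathrm{Fn}(R_0)\times\mathrm{Fn}(R_1)$. First claim: given $S\subseteq\mathrm{Fn}(R_0)$ arithmetic in $b$, apply genericity of $G$ to $\{(p,q):p\in S\}$. If $(p,q)\subseteq G$ is in this set, then $p\subseteq g_0$ is in $S$; if it has no extension in the set, $p$ has none in $S$. Second claim: let $S\subseteq\mathrm{Fn}(R_1)$ be defined by $\psi(q,g_0)$ with parameter $b$. Apply genericity of $G$ to
$$S^*=\{(p,q):p\Vdash\psi(q)\},$$
where forcing is for conditions on $R_0$; $S^*$ is arithmetic in $b$. If $(p,q)\subseteq G$ is in $S^*$, then $\psi(q,g_0)$ holds by truth for $g_0$, which applies by the first claim; so $q\in S$ and $q\subseteq g_1$. If $(p,q)\subseteq G$ has no extension in $S^*$, then $q$ has no extension $q'\in S$: otherwise some $p'\subseteq g_0$ with $p'\supseteq p$ forces $\psi(q')$, and $(p',q')\in S^*$.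

(e) *Merging generics.* Let $S\subseteq\mathrm{Fn}(R_0)\times\mathrm{Fn}(R_1)$ be arithmetic in $b$. The set $T=\{q:\exists p\subseteq g_0\ (p,q)\in S\}$ is arithmetic in $b\oplus g_0$. If some $q\subseteq g_1$ is in $T$, then some $(p,q)\subseteq G$ is in $S$ and we are done. Otherwise some $q\subseteq g_1$ has no extension in $T$. Let $T_2=\{p:\exists q'\supseteq q\ (p,q')\in S\}$, arithmetic in $b$. No $p\subseteq g_0$ is in $T_2$, for the corresponding $q'$ would be an extension of $q$ in $T$. So some $p\subseteq g_0$ has no extension in $T_2$. Then $(p,q)\subseteq G$ has no extension in $S$: if $(p',q')\in S$ extended it, $p'$ would be in $T_2$. $\square$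

## 5. The ideals $I_c$ and how they remember $c$

Fix $c\in2^\omega$, also viewed as a subset of $\omega$. Let $g_n=g_n(c):\omega\times\omega\to2$ be the generic $g(c^{[n]})$ of Lemma 4.1(a). So $g_n$ is generic over $c^{[n]}$ and $g_n\le_Tc^{[n+1]}$. Let $g_{n,i}=g_n(i,\cdot)$ be its columns. For finite $F\subseteq\omega\times\omega$ let $g_F:F\times\omega\to2$, $g_F(n,i,m)=g_{n,i}(m)$, identified with a real if $F\ne\emptyset$; $g_\emptyset$ is the zero real. Write $F_{\ge k}=\{(n,i)\in F:n\ge k\}$, and similarly $F_{>k}$.

**Definition.**
$$I_c=\{z\in2^\omega:z\text{ is arithmetic in }c\oplus g_F(c)\text{ for some finite }F\subseteq c\times\omega\}.$$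

This is countable, contains $c$, and is closed under $\oplus$ (take unions of the sets $F$), $\le_T$-predecessors and jump. So **(P1) holds**.

*Example: $I_\emptyset$, $I_{\{0\}}$, $I_{\{1\}}$.* The first is the set of arithmetic reals. The ideal $I_{\{0\}}$ contains a real that is not arithmetic but is $\le_T0^{(\omega)}$, namely $g_{0,0}(c)$ for $c=\{0\}$: it is generic over $c$ by Lemma 4.1(d), and below $c^{[1]}\equiv_T0^{(\omega)}$. The ideal $I_{\{1\}}$ contains $g_{1,0}(d)$, $d=\{1\}$, which is generic over $d^{[1]}$, so it is not arithmetic. But $I_{\{1\}}$ contains *no* nonarithmetic real $y\le_T0^{(\omega)}$. Indeed, let $y$ be arithmetic in $d\oplus g_F(d)$ with $F\subseteq\{1\}\times\omega$ finite; we may take $F\neq\emptyset$. By Lemma 4.1(d), $g_F(d)$ is generic over $d^{[1]}\equiv_T0^{(\omega)}$. Lemma 4.1(c) with $a=d$, $b=d^{[1]}$ says that $y$ is arithmetic in $d$, hence arithmetic. So the three ideals are different. In general we look for new reals between $u^{[n]}$ and $u^{[n+1]}$; the base $u$ must be chosen so that it works for both ideals.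

**Lemma 5.1.** (a) Let $F,F''$ be disjoint finite subsets of $\{k,k+1,\dots\}\times\omega$. If $F\ne\emptyset$, then $g_F$ is generic over $c^{[k]}$. If $F''\neq\emptyset$, then $g_{F''}$ is generic over $c^{[k]}\oplus g_F$.

(b) For every finite $F$ and every $k$: $\ (c\oplus g_F)^{[k]}\le_Tc^{[k]}\oplus g_F\equiv_Tc^{[k]}\oplus g_{F_{\ge k}}$.

*Proof.* (a) By induction on $n\ge k$, the function $(g_k,\dots,g_n)$ on $\{k,\dots,n\}\times\omega\times\omega$ is generic over $c^{[k]}$. For $n=k$ this is the choice of $g_k$. The induction step is Lemma 4.1(e), because $g_{n+1}$ is generic over $c^{[n+1]}\ge_Tc^{[k]}\oplus g_k\oplus\dots\oplus g_n$. Now take $n$ with $F\cup F''\subseteq\{k,\dots,n\}\times\omega$. If $F\cup F''\neq\emptyset$, Lemma 4.1(d) lets us restrict to $(F\cup F'')\times\omega$, whose complement is infinite, and then split this set into $F\times\omega$ and $F''\times\omega$ if both are nonempty. If $F=\emptyset$, then $g_F$ is the zero real and adds nothing.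

(b) If $n<k$, then $g_{n,i}\le_Tc^{[n+1]}\le_Tc^{[k]}$; this gives the equivalence. The inequality is by induction on $k$, trivial for $k=0$. For the step,
$$(c\oplus g_F)^{[k+1]}\le_T(c^{[k]}\oplus g_{F_{\ge k}})^{(\omega)}\le_Tc^{[k+1]}\oplus g_{F_{\ge k}}\le_Tc^{[k+1]}\oplus g_F,$$
where the middle inequality is Lemma 4.1(b), applicable since $g_{F_{\ge k}}$ is generic over $c^{[k]}$ by (a); it is trivial if $F_{\ge k}=\emptyset$. $\square$

**Proposition 5.2.** If $c\ne d$, then $I_c\ne I_d$. That is, **(P2) holds**.

*Proof.* **Step 1: if $n\notin d$, then $I_d$ has nothing new between $v^{[n]}$ and $v^{[n+1]}$.** Claim (A): *Let $n\notin d$, $F\subseteq d\times\omega$ finite, $v=d\oplus g_F(d)$. If $y\in I_d$ and $y\le_Tv^{[n+1]}$, then $y$ is arithmetic in $v^{[n]}$.*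

Write $g$ for $g(d)$. Enlarging the finite set that witnesses $y\in I_d$, let $y$ be arithmetic in $d\oplus g_{F'}$ with $F\subseteq F'\subseteq d\times\omega$ finite. Put
$$a=d^{[n]}\oplus g_F,\qquad b=d^{[n+1]}\oplus g_F,\qquad F''=(F'\setminus F)_{>n}.$$
Elements of $F'$ outside $F\cup F''$ have level $\le n$, and not $n$, since $n\notin d$. So their level is $<n$ and their columns are $\le_Td^{[n]}$. Hence $y$ is arithmetic in $a\oplus g_{F''}$. If $F''=\emptyset$, then $y$ is arithmetic in $a$. If $F''\neq\emptyset$, we check the hypotheses of Lemma 4.1(c). By Lemma 5.1(b), $y\le_Tv^{[n+1]}\le_Tb$. Clearly $a\le_Tb$. By Lemma 5.1(a) with $k=n+1$, $g_{F''}$ is generic over $d^{[n+1]}\oplus g_{F_{>n}}$, which is $\equiv_Tb$ by Lemma 5.1(b). So $y$ is arithmetic in $a$ in this case too. Finally $a\le_Tv^{[n]}$, because $d\le_Tv$ and $g_F\le_Tv$.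

**Step 2: if $n\in c$, then $I_c$ has something new there.** Claim (B): *Let $n\in c$, $u\in I_c$, $c\le_Tu$. Then some $y\in I_c$ satisfies $y\le_Tu^{[n+1]}$ and $y$ is not arithmetic in $u^{[n]}$.*

Let $u$ be arithmetic in $c\oplus g_F$ with $F\subseteq c\times\omega$ finite. Then $u^{[n]}$ is arithmetic in $(c\oplus g_F)^{[n]}\le_Tc^{[n]}\oplus g_{F_{\ge n}}$, by Lemma 5.1(b). Pick $i$ with $(n,i)\notin F$ and let $y=g_{n,i}(c)$. As $n\in c$, $y\in I_c$. Also $y\le_Tc^{[n+1]}\le_Tu^{[n+1]}$. By Lemma 5.1(a) with $k=n$, $y$ is generic over $c^{[n]}\oplus g_{F_{\ge n}}$, so $y$ is not arithmetic in it, hence not arithmetic in $u^{[n]}$.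

**Step 3: a common base.** Suppose $I_c=I_d$ with $c\neq d$; by symmetry let $n\in c\setminus d$. As $c\in I_d$, there are $k$ and $v=d\oplus g_F(d)$, $F\subseteq d\times\omega$ finite, with $c\le_Tu:=v^{(k)}$. Then $u\in I_d=I_c$. Take $y$ from (B) for $u$; then $y\in I_c=I_d$. Since $u^{[n+1]}\equiv_Tv^{[n+1]}$, we have $y\le_T v^{[n+1]}$, and (A) says that $y$ is arithmetic in $v^{[n]}\le_Tu^{[n]}$. This contradicts the choice of $y$. $\square$

**A Borel enumeration of $I_c$.** Let $s$ run over codes of triples $(F,k,e)$. Put $z^c_s=\Phi_e^{(c\oplus g_F(c))^{(k)}}$ if $F\subseteq c\times\omega$ and this is a total element of $2^\omega$, and $z_s^c=c$ otherwise. Then $I_c=\{z^c_s:s\in\omega\}$. The maps $c\mapsto c^{[n]}$ are Borel, and $g_n(c)$ is obtained from $c^{[n+1]}$ by a fixed functional; so all maps $c\mapsto g_n(c)$ and $c\mapsto z^c_s$ are Borel.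

## 6. Essential compacta

We now need $x_c$ with $I(x_c)=I_c$: every $z\in I_c$ is coded into $x_c$, and no other real is computed by $x_c$. For the second requirement consider the simplest case. Suppose $W_e(N(x))=G(z_x)$ for all $x\in H$. The sets $\{x:z_x(i)=b\}$ are open, so $x\mapsto z_x$ is continuous from the connected space $H$ to $2^\omega$. Hence it is constant, and its value is computable, being computed by the point $0^\omega$. So connectedness prevents $W_e$ from producing new reals. In the construction $H$ is replaced by smaller and smaller compacta, and we need a substitute for connectedness that survives shrinking and can be tested effectively.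

Let $A_j=\{x\in H:x_j=0\}$ and $B^j=\{x\in H:x_j=1\}$.

**Definition.** A *system* supported on a finite $F\subseteq\omega$ is $\mathcal S=(U_j,V_j)_{j\in F}$, with $U_j,V_j$ finite unions of rational boxes such that $A_j\subseteq U_j$, $B^j\subseteq V_j$, $\overline{U_j}\cap\overline{V_j}=\emptyset$. Put $L(\mathcal S)=H\setminus\bigcup_{j\in F}(U_j\cup V_j)$. For $D\subseteq\omega$, a compact $K\subseteq H$ is *$D$-essential* if $K\cap L(\mathcal S)\neq\emptyset$ for every system $\mathcal S$ with finite support contained in $D$.

*Examples.* A $D$-essential $K$ is nonempty, as $L(\mathcal S)=H$ for $F=\emptyset$. The diagonal $\Delta=\{x:x_i=x_j\text{ for all }i,j\}$ is $\{0\}$-essential: if $\Delta\subseteq U_0\cup V_0$, then the connected $\Delta$ would be split by disjoint open sets that both meet it. It is not $\{0,1\}$-essential: with $U_0=\{x_0<\frac14\}$, $V_0=\{x_0>\frac13\}$, $U_1=\{x_1<\frac23\}$, $V_1=\{x_1>\frac34\}$, points of $L(\mathcal S)$ have $x_0\le\frac13<\frac23\le x_1$.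

If $K$ is $D$-essential, $D'\subseteq D$ and $K'\supseteq K$ is compact, then $K'$ is $D'$-essential. This monotonicity is used freely.

**Lemma 6.1.**

* (E0) $H$ is $\omega$-essential.
* (E1) If $K$ is $D$-essential and $\mathcal S$ is supported on $F\subseteq D$, then $K\cap L(\mathcal S)$ is $(D\setminus F)$-essential.
* (E2) The intersection of a decreasing sequence of $D$-essential compacta is $D$-essential.
* (E3) If $K=M\cup N$ with $M,N$ disjoint compact and $K$ is $D$-essential, then $M$ or $N$ is $D$-essential.
* (E4) If $K$ is $D$-essential, $j\in D$ and $0<r<1$, then $K\cap\{x_j=r\}$ is $(D\setminus\{j\})$-essential.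

*Proof.* (E0) Let $\mathcal S$ be supported on $F\ne\emptyset$ and $Q=[0,1]^F\times\{0\}^{\omega\setminus F}$. For $j\in F$, $x\in Q$ put
$$f_j(x)=\mathrm{dist}(x,Q\setminus V_j)-\mathrm{dist}(x,Q\setminus U_j).$$
The two closed sets contain $Q\cap A_j$ and $Q\cap B^j$ respectively, so they are nonempty. Since $U_j\cap V_j=\emptyset$, we have $f_j<0$ on $Q\cap U_j$, $f_j>0$ on $Q\cap V_j$, and $f_j=0$ elsewhere on $Q$. In particular $f_j<0$ on $Q\cap A_j$ and $f_j>0$ on $Q\cap B^j$. By the Poincaré–Miranda theorem the $f_j$ ($j\in F$) have a common zero in $Q$, and it lies in $L(\mathcal S)$.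

(E1) If $\mathcal T$ is supported in $D\setminus F$, then $\mathcal S\cup\mathcal T$ is a system supported in $D$, and $L(\mathcal S\cup\mathcal T)=L(\mathcal S)\cap L(\mathcal T)$. So $K\cap L(\mathcal S)\cap L(\mathcal T)\ne\emptyset$.

(E2) For each $\mathcal S$ the sets $K_n\cap L(\mathcal S)$ are nonempty, compact and decreasing, so their intersection is nonempty.

(E3) Suppose $M\cap L(\mathcal S)=\emptyset=N\cap L(\mathcal T)$ with supports contained in $D$. Adding pairs $(\{x_j<\frac13\},\{x_j>\frac23\})$, which only shrinks $L$, we may assume that both have the same support $F\subseteq D$: $\mathcal S=(U_j,V_j)_{j\in F}$, $\mathcal T=(U'_j,V'_j)_{j\in F}$. We glue them. Put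
$$C_j=(M\cap\overline{U_j})\cup(N\cap\overline{U'_j})\cup A_j,\qquad E_j=(M\cap\overline{V_j})\cup(N\cap\overline{V'_j})\cup B^j.$$
These compact sets are disjoint. Indeed $M\cap N=\emptyset$; $\overline{U_j}\cap\overline{V_j}=\emptyset$; since $A_j\subseteq U_j$ and $B^j\subseteq V_j$, also $A_j\cap\overline{V_j}=\emptyset=\overline{U_j}\cap B^j$; likewise for the primed sets; and $A_j\cap B^j=\emptyset$. By compactness choose a finite union $U''_j\supseteq C_j$ of rational boxes with $\overline{U''_j}\cap E_j=\emptyset$, and then a finite union $V''_j\supseteq E_j$ of rational boxes with closure disjoint from $\overline{U''_j}$. Then $(U''_j,V''_j)_{j\in F}$ is a system. Every point of $M$ lies in some $U_j\cup V_j$ and every point of $N$ in some $U_j'\cup V_j'$, so $K=M\cup N\subseteq\bigcup_{j\in F}(U''_j\cup V''_j)$. So $K$ is not $D$-essential.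

(E4) Take rationals $0<a_n<r<b_n<1$ with $a_n\uparrow r$, $b_n\downarrow r$, and $\mathcal S_n=(\{x_j<a_n\},\{x_j>b_n\})$. Then $\{x_j=r\}=\bigcap_nL(\mathcal S_n)$, a decreasing intersection. Each $K\cap L(\mathcal S_n)$ is $(D\setminus\{j\})$-essential by (E1); use (E2). $\square$

*Example.* By (E4), $\{x_0=\frac12\}$ is $(\omega\setminus\{0\})$-essential. It is not $\{0\}$-essential, as $(\{x_0<\frac23\},\{x_0>\frac34\})$ shows: the coordinate $0$ has been spent.

**Effectivity.** For $\zeta\in2^\omega$, $K$ is a *$\Pi^0_1(\zeta)$ compactum* with index $a$ if $H\setminus K=\bigcup\{B_n:n\in W_a^\zeta\}$. Finitely many boxes restrict finitely many coordinates, and on these their endpoints cut the cube into finitely many cells. So it is decidable whether finitely many rational boxes cover $H$, and whether a finite object is a system. By compactness of $H$, "$K\cap L(\mathcal S)=\emptyset$" says that $H$ is covered by finitely many $B_n$, $n\in W_a^\zeta$, together with the boxes of $\mathcal S$. This is $\Sigma^0_1(\zeta)$, uniformly in $a$ and $\mathcal S$. Hence: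

* (Eff) For computable $D$, "$K$ is $D$-essential" is $\Pi^0_1(\zeta)$, uniformly in $a$ and an index of $D$. If $K$ is not $D$-essential, a system $\mathcal S$ supported in $D$ with $K\cap L(\mathcal S)=\emptyset$ can be found computably in $\zeta$, uniformly.

## 7. Points with prescribed lower cone

**Proposition 7.1.** There is a Borel map $c\mapsto x_c$, $2^\omega\to H$, such that $I(x_c)=I_c$ for every $c$. That is, **(P3) and (P4) hold**.

Fix $c$; write $I=I_c$ and $z_e=z_e^c$. We define $(K_s,\zeta_s,D_s)$ with $K_0=H$, $D_0=\omega$, $\zeta_0=0^\omega$, such that the $K_s$ decrease and, for each $s$,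
$$D_s\text{ is infinite and computable},\quad\zeta_s\in I,\quad K_s\text{ is a }D_s\text{-essential }\Pi^0_1(\zeta_s)\text{ compactum}.\tag{7.1}$$
(E0) gives the start. At stage $s=2e$ we code $z_e$; at stage $s=2e+1$ we decide $W_e$. Write $K,D,\zeta$ for $K_s,D_s,\zeta_s$.

**Step 1: coding $z_e$.** *The purpose is that $z_e\le x$ for all $x\in K_{s+1}$.* Let $j=\min D$,
$$K_{s+1}=K\cap\{x_j=(1+\rho(z_e))/3\},\qquad D_{s+1}=D\setminus\{j\},\qquad\zeta_{s+1}=\zeta\oplus z_e.$$
The number $(1+\rho(z_e))/3$ lies in $[\frac13,\frac12]$, so (E4) applies. It is computable from $z_e$, so $K_{s+1}$ is a $\Pi^0_1(\zeta_{s+1})$ compactum, and $\zeta_{s+1}\in I$ by (P1). Every $x\in K_{s+1}$ satisfies $\rho(z_e)=3x_j-1$, so $z_e\le x$ by Lemma 2.2.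

**Step 2: deciding $W_e$.** *The purpose is:*
$$\text{if }x\in K_{s+1},\ z\in2^\omega\text{ and }W_e(N(x))=G(z),\text{ then }z\in I.\tag{7.2}$$
For $i\in\omega$, $b<2$ let
$$U_i^b=\{x\in H:2i+b\in W_e(N(x))\}=\bigcup\Big\{\bigcap_{m\in D_u}B_m:\langle2i+b,u\rangle\in W_e\Big\}.$$
(In this display $D_u$ is the $u$-th finite set.) These are unions of rational boxes, enumerable uniformly in $i,b$. If $W_e(N(x))=G(z)$, then
$$x\in U_i^{z(i)}\setminus U_i^{1-z(i)}\quad\text{for all }i.\tag{7.3}$$
We first try to make (7.3) fail on an essential set, because for some $i$ the operator gives no value or gives two values. If this is impossible, we spend some coordinates to make the operator single-valued on an essential set, where it can be fixed by (E3). So that every test has its own coordinates, split $D$ effectively into infinite, uniformly computable, pairwise disjoint sets $E',D'_i,E_i$ ($i\in\omega$).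

*Case 1 (no value): for some $i$, $K\setminus(U_i^0\cup U_i^1)$ is $D'_i$-essential.* For the least such $i$ let $K_{s+1}$ be this set, $D_{s+1}=D'_i$, $\zeta_{s+1}=\zeta$. This is a $\Pi^0_1(\zeta)$ compactum. For $x\in K_{s+1}$ neither $2i$ nor $2i+1$ is in $W_e(N(x))$, so (7.2) holds vacuously.

*Case 2: otherwise.* By (Eff), for each $i$ we find, computably in $\zeta$ and uniformly in $i$, a system $\mathcal S_i$ supported in $D'_i$ with $K\cap L(\mathcal S_i)\subseteq U^0_i\cup U_i^1$. Let
$$M=K\cap\bigcap_iL(\mathcal S_i),$$
a $\Pi^0_1(\zeta)$ compactum. By (E1) and monotonicity each $K\cap\bigcap_{i<m}L(\mathcal S_i)$ is $(E'\cup\bigcup_iE_i)$-essential, hence so is $M$ by (E2). And $M\subseteq U_i^0\cup U_i^1$ for all $i$.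

We replace these open sets by closed ones. Each rational box is the union of the rational boxes $\{a_l<x_l<b_l,\ l<k\}$ whose closed versions are contained in it with all endpoints strictly inside its defining intervals. So by compactness finitely many such smaller boxes, taken in the boxes of $U_i^0$ and of $U_i^1$, cover $M$, and they can be found by searching for a finite cover of $H$ by them and finitely many boxes enumerated into $H\setminus M$. Taking their closed versions, we find, computably in $\zeta$ and uniformly in $i$, finite unions $C_i^b\subseteq U_i^b$ of closed rational boxes with $M\subseteq C_i^0\cup C_i^1$.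

*Case 2a (two values): for some $i$, $M\cap C_i^0\cap C_i^1$ is $E_i$-essential.* For the least such $i$ let $K_{s+1}$ be this set, $D_{s+1}=E_i$, $\zeta_{s+1}=\zeta$. The complement of a closed rational box is effectively a union of rational boxes, so this is a $\Pi^0_1(\zeta)$ compactum. Since $K_{s+1}\subseteq U_i^0\cap U_i^1$, both $2i$ and $2i+1$ are in $W_e(N(x))$ for $x\in K_{s+1}$, and (7.2) holds vacuously.

*Case 2b (one value): otherwise.* By (Eff) find, computably in $\zeta$ and uniformly in $i$, systems $\mathcal T_i$ supported in $E_i$ with $M\cap L(\mathcal T_i)\cap C_i^0\cap C_i^1=\emptyset$. Let $M'=M\cap\bigcap_iL(\mathcal T_i)$. As before, by (E1) and (E2), $M'$ is an $E'$-essential $\Pi^0_1(\zeta)$ compactum. For every $i$, $M'$ is the *disjoint* union of the compacta $M'\cap C_i^0$ and $M'\cap C_i^1$. For $\sigma\in2^{<\omega}$ let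
$$M'_\sigma=M'\cap\bigcap_{i<|\sigma|}C_i^{\sigma(i)},\qquad T=\{\sigma:M'_\sigma\text{ is }E'\text{-essential}\}.$$
By monotonicity $T$ is a tree, and $\emptyset\in T$. As $M'_\sigma$ is the disjoint union of $M'_{\sigma0}$ and $M'_{\sigma1}$, (E3) shows that every $\sigma\in T$ has an immediate successor in $T$. By (Eff), $T$ is $\Pi^0_1(\zeta)$, hence computable from $\zeta'$. As $T$ has no dead ends, its leftmost branch $w$ is found greedily, so $w\le_T\zeta'$. Since $I$ is closed under jump, $w\in I$. Let
$$K_{s+1}=\bigcap_lM'_{w|l},\qquad D_{s+1}=E',\qquad\zeta_{s+1}=\zeta\oplus w\in I.$$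
$K_{s+1}$ is $E'$-essential by (E2), and a $\Pi^0_1(\zeta\oplus w)$ compactum. If $x\in K_{s+1}$, then $x\in C_i^{w(i)}\subseteq U_i^{w(i)}$ for all $i$. So $W_e(N(x))=G(z)$ implies, by (7.3), $z=w\in I$. Thus (7.2) holds.

In all cases (7.1) is preserved.

**Step 3: the points obtained.** Let $K_\infty(c)=\bigcap_sK_s$. The $K_s$ are nonempty, compact and decreasing, so $K_\infty(c)\ne\emptyset$. Let $x\in K_\infty(c)$. By the coding stages, $z\le x$ for all $z\in I_c$. If $z\in2^\omega$ and $z\le x$, then $G(z)=W_e(N(x))$ for some $e$, and $z\in I_c$ by (7.2) at stage $2e+1$. So $I(x)=I_c$ for every $x\in K_\infty(c)$.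

**Step 4: the construction is Borel in $c$.** *To pick $x_c\in K_\infty(c)$ in a Borel way we first check that the stages depend on $c$ in a Borel way.* Let $\delta_s(c)=(\zeta_s,a_s,d_s)\in2^\omega\times\omega\times\omega$, where $a_s$ is an index of $K_s$ as a $\Pi^0_1(\zeta_s)$ compactum and $d_s$ an index of the characteristic function of $D_s$. We show by induction on $s$ that $\delta_s$ is Borel in $c$; for $s=0$ it is constant.

Partition $2^\omega$ into the countably many Borel sets on which $(a_s,d_s)$ is constant and, at deciding stages, further according to the case and, in Cases 1 and 2a, the value of $i$. By (Eff), "$K\setminus(U_i^0\cup U_i^1)$ is $D'_i$-essential" is $\Pi^0_1(\zeta_s)$. If Case 1 fails, then $M$ and the $C_i^b$ are given uniformly computably in $\zeta_s$, so "$M\cap C_i^0\cap C_i^1$ is $E_i$-essential" is again $\Pi^0_1(\zeta_s)$. So the case distinctions are arithmetical in $\zeta_s$, and since $\zeta_s$ is Borel in $c$, the pieces are Borel. On each piece $(a_{s+1},d_{s+1})$ can be taken constant, because $K_{s+1}$ and $D_{s+1}$ are obtained effectively in $\zeta_{s+1}$, uniformly ($s$-$m$-$n$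 theorem). Finally, on each piece, $\zeta_{s+1}$ is $\zeta_s$, or $\zeta_s\oplus z_e^c$, or $\zeta_s\oplus w$ with $w$ obtained from $\zeta'_s$ by a fixed Turing functional. Since $c\mapsto z_e^c$ is Borel, it is in each case a Borel function of $c$. This completes the induction.

**Step 5: a Borel selection.** Let $C\subseteq H$ be compact. Then $K_s(c)\cap C=\emptyset$ iff $C$ is covered by finitely many $B_n$ with $n\in W_{a_s}^{\zeta_s}$, a Borel condition on $c$ by Step 4. By compactness $K_\infty(c)\cap C=\emptyset$ iff $K_s(c)\cap C=\emptyset$ for some $s$. So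
$$\{c:K_\infty(c)\cap C\ne\emptyset\}\text{ is Borel for every compact }C\subseteq H.\tag{7.4}$$
Let $x_c$ be the lexicographically least element of $K_\infty(c)$: its $n$-th coordinate is the minimum of $y_n$ over those $y\in K_\infty(c)$ with $y_i=(x_c)_i$ for $i<n$. It exists by compactness: the minima exist, and the nonempty compact sets of such $y$ decrease with $n$. We show by induction on $n$ that $c\mapsto(x_c)_n$ is Borel. For rational $q$ we claim: $(x_c)_n\le q$ iff for every $m\ge1$ there are rationals $r_0,\dots,r_{n-1}$ with $|r_i-(x_c)_i|<1/m$ for $i<n$ and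
$$K_\infty(c)\cap\{y:|y_i-r_i|\le1/m\ (i<n),\ y_n\le q\}\neq\emptyset.$$
If $(x_c)_n\le q$, then $y=x_c$ is in this set for any such $r_i$. Conversely, for each $m$ the set $K_\infty(c)\cap\{y:|y_i-(x_c)_i|\le2/m\ (i<n),\ y_n\le q\}$ is nonempty; by compactness the intersection over $m$ contains some $y\in K_\infty(c)$ with $y_i=(x_c)_i$ for $i<n$ and $y_n\le q$, so $(x_c)_n\le q$. The condition is Borel in $c$ by (7.4), the induction hypothesis and countability of the quantifiers. Hence $c\mapsto x_c$ is Borel, and $I(x_c)=I_c$ by Step 3. $\square$

With (P1) and Proposition 5.2, this proves Proposition 3.1, and with it Theorem A.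

## 8. Analytic subspaces of $X$ and covers by $\aleph_1$ homogeneous pieces

*Proof of Theorem B.* **Part 1** is Lemma 3.2 together with Lemma 2.4. **Part 2** is Lemma 3.3 together with Lemma 2.4.

**Part 3: the four properties are linked in a cycle.** Let $A\subseteq X$ be analytic. If $A$ is $\sigma$-homogeneous, it is zero-dimensional by Theorem A. If it is zero-dimensional, it is finite-dimensional; if finite-dimensional, it is countable-dimensional by the decomposition theorem. If $A$ is countable-dimensional, it is small by (3.2), hence zero-dimensional by Lemma 2.4. And a zero-dimensional analytic space is $\sigma$-homogeneous by the result of Agostini and Medini quoted in Section 1.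

**Part 4: countably many pieces are too few, and $\aleph_1$ suffice.** We work in $\mathsf{ZFC}$. By Theorem A countably many homogeneous subspaces do not cover $X$. For the upper bound let $\{p_\xi:\xi<\omega_1\}\subseteq2^\omega$ be distinct reals and $A_\xi=\{x\in X:p_\xi\not\le x\}$. For fixed $n$ and $e$ the set $\{x\in H:n\in W_e(N(x))\}$ is open, so for fixed $p$ the condition "$\exists e\ W_e(N(x))=G(p)$" is Borel. Hence $A_\xi$ is Borel. It is small, witnessed by $p_\xi$, hence zero-dimensional by Lemma 2.4, so by the quoted result it is a countable union of homogeneous subspaces. Each $I(x)$ is countable, so for every $x\in X$ some $p_\xi$ is not in $I(x)$, that is, $x\in A_\xi$. Thus $X=\bigcup_{\xi<\omega_1}A_\xi$. Using $\mathsf{AC}$ to choose for each $\xi$ a sequence of homogeneous subspaces with union $A_\xi$, we obtain $\aleph_1$ homogeneous subspaces covering $X$. $\blacksquare$
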